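# The automorphism groups of the arrangement graphs $A(n,k,r)$

## 1. The list of groups

Write $[n]=\{1,\dots,n\}$. An ordered $k$-tuple of distinct elements of $[n]$ is the same thing as an injection $f:[k]\to[n]$. For two injections let $d(f,g)$ be the number of positions $i\in[k]$ with $f(i)\ne g(i)$.

**Theorem 1.** Let $2\le r\le k\le n$, and let $A(n,k,r)$ be the graph whose vertices are the injections $[k]\to[n]$, with $f\sim g$ if and only if $d(f,g)=r$.

1. If $k<n$, then $\mathrm{Aut}(A(n,k,r))=S_n\times S_k$ (acting by $f\mapsto gfh^{-1}$), except that $\mathrm{Aut}(A(4,3,2))\cong S_4\times(S_3\wr S_2)$, of order $1728$.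
2. If $k=n$:
   * $n=2$: the group is $C_2$.
   * $r=2$, $n\ge3$: the group is $S_n\wr C_2$, namely $G^+=(S_n\times S_n)\rtimes\langle\iota\rangle$, where $S_n\times S_n$ acts by $f\mapsto gfh^{-1}$ and $\iota(f)=f^{-1}$.
   * $r=3$: the group is $S_3\wr S_2$ for $n=3$; $(S_4\wr S_3)\wr S_2$ for $n=4$; and $H_n\wr S_2$ for $n\ge5$, where $H_n=\{(g,h)\in S_n\times S_n:\operatorname{sgn}g=\operatorname{sgn}h\}\rtimes\langle\iota\rangle$ has order $(n!)^2$.
   * $r\ge4$: the group is $S_n\wr C_2$ (namely $G^+$), except for $(n,k,r)=(6,6,4)$, where it is $\langle G^+,\alpha\rangle$ with $\alpha$ an outer automorphism of $S_6$. This last group has order $2\cdot720\cdot1440$ and is isomorphic to $\{(\beta,\gamma)\in\mathrm{Aut}(S_6)^2:\beta\equiv\gamma\bmod\mathrm{Inn}(S_6)\}\rtimes C_2$, with $C_2$ interchanging the coordinates.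

The question, to determine $\mathrm{Aut}(A(n,k,r))$ for every triple $2\le r\le k\le n$, comes from Junyao Pan, "Automorphism group of the graph $A(n,k,r)$", arXiv:2407.19745 (2024).

Some symmetries are visible at once: rename the $n$ values, permute the $k$ positions, and, when $k=n$, exchange values with positions, that is, invert the permutation. The theorem says that these are all the symmetries, apart from the cases $r=3$ with $k=n$ (where parity disconnects the graph) and two sporadic cases, $A(4,3,2)$ and $A(6,6,4)$. A proof must therefore notice these cases on its own.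

## 2. The visible symmetries, and the smallest graphs by hand

Throughout, $X=\mathrm{Aut}(A(n,k,r))$, and permutations are composed from right to left.

**The action of $S_n\times S_k$.** The map $f\mapsto gfh^{-1}$ preserves $d$, and $S_n$ alone is transitive on injections. For $2\le k<n$ the action is faithful. Suppose $gf=fh$ for all $f$. If $h(i)\ne i$, choose $f,f'$ that agree everywhere except at position $h(i)$; this is possible because $k<n$ leaves an unused value. Then $g(f(i))=f(h(i))\ne f'(h(i))=g(f'(i))$, although $f(i)=f'(i)$, a contradiction. So $h=1$, then $gf=f$ for all $f$, and $g=1$.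

**The case $k=n$.** Vertices are elements of $S_n$, and $f,g$ differ at $i$ exactly when $f^{-1}g$ moves $i$. For a group $G$ and a subset $S=S^{-1}$ with $1\notin S$, the Cayley graph $\mathrm{Cay}(G,S)$ has vertex set $G$ and edges $f\sim fs$ ($s\in S$). The left multiplications $L_g:f\mapsto gf$ are automorphisms of it. So
$$A(n,n,r)=\mathrm{Cay}(S_n,\mathcal C_r),\qquad \mathcal C_r=\{\sigma\in S_n:\sigma\text{ moves exactly }r\text{ points}\}.$$
The set $\mathcal C_r$ is closed under conjugation and inversion. Since $(f^{-1})^{-1}g^{-1}=fg^{-1}$ is the inverse of $f(f^{-1}g)f^{-1}$, inversion $\iota$ is an automorphism. For $n\ge3$ the group $G^+$ acts faithfully: if $gfh^{-1}=f$ for all $f$, then $g=h$ is central, so $g=h=1$; and if $f^{-1}=gfh^{-1}$ for all $f$, then $g=h$ (put $f=1$), so inversion would be an automorphism of the group $S_n$, which is not abelian. Conjugation by $\iota$ turns $f\mapsto gfh^{-1}$ into $f\mapsto hfg^{-1}$. Hence $G^+\cong S_n\wr C_2$ has order $2(n!)^2$, and $G^+\le X$. The elements of $G^+$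 that fix $1$ are the conjugations, possibly composed with $\iota$.

We write $T_\lambda$ for the set of permutations of cycle type $\lambda$, fixed points omitted: $T_2$ is the set of transpositions, $T_{22}$ the set of products of two disjoint transpositions, and so on. $V$ is the Klein four-group on a $4$-set and $V^\#=V\setminus\{1\}$.

Recall that $G\wr S_m=G^m\rtimes S_m$, and that $m$ disjoint copies of a connected graph $\Gamma$ have automorphism group $\mathrm{Aut}(\Gamma)\wr S_m$. Small examples:

* $A(2,2,2)$ is one edge, with group $C_2$.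
* $A(3,2,2)$. Two of the six words $12,13,23,21,31,32$ differ in one or in two places. The words at distance $1$ form the hexagon $12,13,23,21,31,32$ (each word has exactly two such neighbours). So $A(3,2,2)$ is the complement of a hexagon, and its group has order $12=|S_3\times S_2|$.
* $A(3,3,2)$ is $K_{3,3}$ (even against odd permutations), with group of order $72=|G^+|$.
* $A(3,3,3)$ is two triangles, with group $S_3\wr S_2$.
* $A(4,4,3)$. Here $\mathcal C_3=T_3$ generates $A_4$, so there are two components $\mathrm{Cay}(A_4,T_3)$. As $A_4=V\cup T_3$, two distinct elements of $A_4$ are non-adjacent iff they lie in the same coset of $V$. So each component is $K_{4,4,4}$. Its complement is three copies of $K_4$, so its group is $S_4\wr S_3$.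

## 3. Common neighbours, and a graph where the nearest tuples do not have the most

Let $c(x,y)$ be the number of common neighbours of $x$ and $y$ in $A(n,k,r)$. For $\theta\in X$ we have $c(\theta x,\theta y)=c(x,y)$. So every relation defined by values of $c$ (and adjacency) is preserved by $X$. If such a relation is the edge relation of a simpler graph $\Gamma'$ on the same vertices, then $X\le\mathrm{Aut}(\Gamma')$.

A sensible first attempt for $k<n$ is this. The simplest graph is $A(n,k,1)$. Near tuples should share many neighbours, so one tries to prove that $c(x,y)$ is largest exactly when $d(x,y)=1$. Let us test it on $A(4,3,2)$ with $x=123$. The neighbours of $x$ are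
$$213,\ 243,\ 413,\quad 321,\ 324,\ 421,\quad 132,\ 134,\ 142 .$$
A word is adjacent to $y$ iff it agrees with $y$ in exactly one place. For $y=423$ (distance $1$) these are $213,243,321,324$, so $c=4$. For $y=231$ (distance $3$) these are $213,243,321,421,132,134$, so $c=6$. The hope fails, and no better count can rescue it: we shall see that the automorphisms of $A(4,3,2)$ do not all preserve $d$.

For $k=n$ no two permutations are at distance $1$. The nearest pairs differ by a transposition, and one hopes that $c$ is largest exactly there. That also fails, for $r=5$, $n=6$: Section 12 gives $c=96,90,104$ for differences in $T_2,T_3,T_{22}$.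

What works is to count $c$ exactly enough to see when the hope is true (almost always), and in the remaining cases to read off some other usable relation. Three small graphs suffice: $A(n,k,1)$, $\mathrm{Cay}(S_n,T_2)$ and $\mathrm{Cay}(A_n,T_3)$. We first compute their groups (Sections 4–6), then count (Sections 7–13).

One remark is used repeatedly: in $\mathrm{Cay}(G,S)$ the number of common neighbours of $u,w$ is the number of ordered pairs $(s,t)\in S^2$ with $u^{-1}w=st$. Indeed $z=us=wt'$ means $u^{-1}w=s(t')^{-1}$, and $S=S^{-1}$.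

## 4. Changing a single position: $\mathrm{Aut}(A(n,k,1))$

**Lemma 2.** For $1\le k<n$, $\mathrm{Aut}(A(n,k,1))$ is the group induced by $S_n\times S_k$.

*Proof.* Let $p=n-k$, let $F_x$ be the set of the $p$ values not used by $x$, and let $x^{i\to b}$ be $x$ with the entry at $i$ changed to $b\in F_x$. Then $N(x)=\{x^{i\to b}\}$ is a grid $[k]\times F_x$.

**Step 1.** *Connectivity, so that local information spreads.* Let $x\ne y$ and $x(i)\ne y(i)$. If $y(i)=x(j)$ for some $j$, first change $x(j)$ to an unused value; position $j$ was not an agreement, since $x(j)=y(i)\ne y(j)$. Now $y(i)$ is unused, so set $x(i):=y(i)$. The number of agreements with $y$ has grown. Repeat.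

**Step 2.** *For $p\ge2$: the stabilizer of $x$ acts on the grid $N(x)$ inside $S_k\times S_{F_x}$.* Two neighbours in the same row $i$ are adjacent. For $i\ne i'$, the vertices $u=x^{i\to b}$ and $w=x^{i'\to b'}$ differ exactly at $i$ and $i'$, so they are non-adjacent. Let $z$ be a common neighbour. If $z$ differs from $u$ at a position outside $\{i,i'\}$, it differs from $w$ there too, so it agrees with both at $i$, which is impossible. So $z$ agrees with $u,w$ outside $\{i,i'\}$, and takes one of its entries at $i,i'$ from $u$ and the other from $w$. This gives $z=x$ or $z=x^{i\to b,\,i'\to b'}$, and the latter exists iff $b\ne b'$. So "same row" is adjacency in $N(x)$, and for vertices in different rows "same column" means having only one common neighbour. A permutation of a grid that preserves both partitions lies in $S_k\times S_{F_x}$. Conversely, the pairs $(g,h)$ that fix $x$ take $x^{i\to b}$ to $x^{h(i)\to g(b)}$, with $h\in S_k$ and $g|_{F_x}$ arbitrary. So all of $S_k\times S_{F_x}$ is induced by $S_n\times S_k$.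

**Step 3.** *For $p\ge2$: if $\theta$ fixes $x$ and $N(x)$ pointwise, then $\theta=1$.* Let $y=x^{i\to b}$. By Step 2 at $y$, $\theta$ acts on the grid $N(y)=[k]\times F_y$ by permuting rows and columns. Row $i$ of $N(y)$ consists of $x$ and the other $x^{i\to b'}$, so it is fixed pointwise; hence all columns are fixed. For $i'\ne i$ and $b'\in F_x\setminus\{b\}$ (non-empty as $p\ge2$), $y^{i'\to b'}$ is the common neighbour $\ne x$ of $y$ and $x^{i'\to b'}$, so it is fixed; hence all rows are fixed. So $N(y)$ is fixed pointwise, and by connectivity $\theta=1$. Together with Step 2 and transitivity this proves the case $p\ge2$.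

**Step 4.** *The case $p=1$.* Each $f$ extends uniquely to a permutation of $[n]$, and the graph becomes $\mathrm{Cay}(S_n,\{t_1,\dots,t_k\})$ with $t_i=(i\;n)$. The stabilizer of $1$ in $S_n\times S_k$ consists of the conjugations by $S_k$ and induces $\mathrm{Sym}(N(1))$. So let $\theta$ fix $1$ and all $t_i$.

We claim that for $i\ne j$ the path $t_i,1,t_j$ lies in a unique $6$-cycle. A $6$-cycle through $1$ gives $t_{a_1}\cdots t_{a_6}=1$ with cyclically consecutive letters distinct. A letter $a$ cannot occur exactly once, for then $t_a$ would be a product of elements that fix $a$. So at most three letters occur. With two letters, they alternate and the relation is $(t_it_j)^3=1$. With three letters, each occurs twice. If the two occurrences of some letter $a$ are at cyclic distance $2$, the word is, up to rotation, $a\,b\,a$ followed by one $b$ and two non-adjacent $c$'s, that is $aba\,cbc$. Otherwise all distances are $3$ and the word is $abcabc$. But $t_at_bt_c$ is a $4$-cycle, whose square is not $1$, and $t_at_bt_a\,t_ct_bt_c=(a\,b)(b\,c)\ne1$.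 So only the alternating words occur, and the $6$-cycle is $1,t_j,t_jt_i,t_jt_it_j=t_it_jt_i,t_it_j,t_i$.

Hence $\theta$ maps this $6$-cycle to itself and fixes three consecutive vertices of it, so it fixes it pointwise. In particular it fixes $t_it_j$ for all $j\ne i$, so it fixes $N(t_i)$ pointwise. By connectivity $\theta=1$. $\square$

## 5. The transposition graph: $\mathrm{Aut}(\mathrm{Cay}(S_n,T_2))$

**Lemma 3.** For $n\ge3$, $\mathrm{Aut}(\mathrm{Cay}(S_n,T_2))=G^+$.

*Proof.* For $n=3$ the graph is $K_{3,3}$, whose group has order $72=|G^+|$. Let $n\ge4$ and let $Z$ be the stabilizer of $1$.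

**Step 1.** *$Z$ acts on $T_2$ through conjugations by $S_n$.* For distinct $a,b\in T_2$ the number of common neighbours is the number of ordered factorizations of $ab$ into two transpositions. It is $2$ if $a,b$ commute (then $ab\in T_{22}$) and $3$ if not (then $ab\in T_3$). So $Z$ preserves commutation on $T_2$. Three pairwise non-commuting transpositions form a triangle $(ij),(ik),(jk)$ or lie in a star $(ij),(ik),(il)$. The common neighbours of $(ij),(ik)$ are $1,(ijk),(ikj)$. All three are neighbours of $(jk)$. But $(il)(ijk)$ and $(il)(ikj)$ are $4$-cycles, so $(ij),(ik),(il)$ have only $1$ in common. So $Z$ preserves the star triples. The star at $i$ (all transpositions that move $i$; it has $n-1\ge3$ members) is determined by any two of its members $a,b$ as $\{a,b\}\cup\{c:\{a,b,c\}\text{ is a star triple}\}$. Hence $Z$ permutes the $n$ stars, say by $g\in S_n$. Since $(ij)$ is the unique transposition in the stars at $i$ and $j$, it goes to $(g(i)\,g(j))$.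

Composing with a conjugation, we may take $\theta\in Z$ that fixes $T_2$ pointwise.

**Step 2.** *Such a $\theta$ is pinned on the ball of radius $2$, up to $\iota$.* It fixes each $(ij)(kl)$, the unique common neighbour $\ne1$ of $(ij),(kl)$. It preserves each pair $\{(ijk),(ikj)\}$, the common neighbours $\ne1$ of $(ij),(ik)$. As $\iota$ fixes $T_2$ pointwise and inverts all $3$-cycles, after composing with $\iota$ if necessary $\theta$ fixes some $3$-cycle.

*Claim. If $\theta$ fixes $1$, all of $T_2$ and one $3$-cycle, it fixes all $3$-cycles.* Let $z$ be a fixed $3$-cycle, $\{i,j\}$ two of its points, $k$ the third. The two $3$-cycles on $\{i,j,k\}$ are $(ij)(ik)$ and $(ij)(jk)$, and exchanging the names $i,j$ exchanges them. So we may take $z=(ij)(ik)$. Let $l\ne i,j,k$. The $3$-cycles on $\{i,j,l\}$ are $(ij)(il)$ and $(ij)(jl)$, and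
$$z^{-1}(ij)(il)=(ik)(il)\in T_3,\qquad z^{-1}(ij)(jl)=(ik)(jl)\in T_{22}.$$
They have respectively $3$ and $2$ common neighbours with $z$. As $\theta$ fixes $z$ and preserves this pair, it fixes both. Any two $3$-subsets are joined by a chain in which consecutive ones share two points, so the claim follows.

**Step 3.** *Spreading.* So $\theta$ fixes the ball of radius $2$ at $1$ pointwise. Let $t\in T_2$. Then $L_t^{-1}\theta L_t$ fixes $1$ and all of $T_2$, because $\theta$ fixes $t$ and $tT_2$. It also fixes a $3$-cycle: take $t'\in T_2$ not commuting with $t$ and $z=tt'$; then $tz=t'$ is fixed by $\theta$. By Step 2 and the claim it fixes the ball of radius $2$ at $1$, that is, $\theta$ fixes the ball of radius $2$ at $t$. Transpositions generate $S_n$, so repeating this from vertex to vertex gives $\theta=1$.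

Hence $|Z|\le2\,n!$, so $|\mathrm{Aut}|\le 2(n!)^2=|G^+|$, and equality holds. $\square$

## 6. The $3$-cycle graph: $\mathrm{Aut}(\mathrm{Cay}(A_n,T_3))$

We use *Whitney's theorem* in this form: for $n\ge5$ every automorphism of the line graph $L(K_n)$ (vertices are the $2$-subsets of $[n]$, adjacent when they meet) is induced by a unique element of $S_n$.

**Lemma 4.** For $n\ge5$, $\mathrm{Aut}(\mathrm{Cay}(A_n,T_3))=H_n$; the stabilizer of $1$ consists of the conjugations by $S_n$, possibly composed with $\iota$.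

*Proof.* $H_n$ acts on $A_n$ by automorphisms. It acts faithfully: $(g,h)$ acting trivially has $g=h$ centralizing $A_n$, so $g=1$; and inversion followed by a conjugation is not the identity because $A_n$ is not abelian. It is transitive, since it contains left multiplications by $A_n$. Let $Z$ be the stabilizer of $1$ in the full group.

**Step 1.** *Common neighbours of two $3$-cycles.* The number of ordered pairs of $3$-cycles with product $\sigma$ is
$$3n-8,\quad 8,\quad 5,\quad 2\qquad\text{for }\sigma\in T_3,\ T_{22},\ T_5,\ T_{33}.$$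
Two $3$-cycles with disjoint supports have product in $T_{33}$; with supports meeting in one point, in $T_5$; with the same support, in $T_3\cup\{1\}$; with supports meeting in two points, they lie in the group $A_4$ on the union of their supports. Recall that $A_4/V\cong C_3$ and that all elements of $A_4$ outside $V$ are $3$-cycles.

* $\sigma\in T_3$. Inside its support, $\sigma=ab$ forces $a=b=\sigma^{-1}$: one pair. For each of the $n-3$ further points consider $A_4$ on the resulting $4$-set. Modulo $V$, $\sigma=ab$ with $a,b\notin V$ forces $a\in\sigma^{-1}V$. Each of these four $a$ works, and one of them is $\sigma^{-1}$. So each further point contributes $3$, and the total is $1+3(n-3)=3n-8$.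
* $\sigma\in T_{22}$. The pair lies in $A_4$ on the support of $\sigma$. Each of the eight $3$-cycles $a$ works, with $b=a^{-1}\sigma\notin V$.
* $\sigma\in T_5$. On a $5$-set there are $5\cdot6\cdot2\cdot2=120$ ordered pairs of $3$-cycles whose supports meet in one point (common point, the two further points of the first, directions). By conjugacy these are spread evenly over the $24$ five-cycles: $5$ each.
* $\sigma\in T_{33}$. The two orders of its cycles: $2$.

Also $3n-8\notin\{8,5,2\}$. For distinct $a,b\in T_3$ with supports $A,B$ the number of common neighbours is the number above at $a^{-1}b$: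

* $|A\cap B|=0$: $2$; $|A\cap B|=1$: $5$.
* $|A\cap B|=2$: of the two $3$-cycles on $B$, which are inverse to each other, exactly one lies in $aV$ ($V$ on $A\cup B$). For that one $a^{-1}b\in V^\#$ and the number is $8$; for the other one $a^{-1}b\in T_3$ and it is $3n-8$.
* $b=a^{-1}$: $a^{-1}b=a^{-2}=a$, so $3n-8$.

Say that $a,b$ are *in relation 8* if the number is $8$. For instance $(i\,j\,x)$ is in relation 8 with $(j\,i\,y)$, its conjugate under $(ij)(xy)$: conjugates under $V$ are congruent modulo $V$, as $A_4/V$ is abelian.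

**Step 2.** *$Z$ acts on $3$-subsets and preserves intersection sizes.* $Z$ preserves "$|A\cap B|=1$" (value $5$). The family $\{B:|A\cap B|=1\}$ determines $A$. Let $A\ne A'$. If $|A\cap A'|=2$, let $B$ consist of a point of $A\cap A'$, the point of $A'\setminus A$ and a point outside $A\cup A'$ (here $n\ge5$). Otherwise let $B$ consist of a point of $A\setminus A'$ and two points of $A'\setminus A$. In both cases $|A\cap B|=1$ and $|A'\cap B|=2$. So $Z$ preserves the pairs $\{a,a^{-1}\}$ and acts on $3$-subsets. Intersection sizes $0$ and $1$ are seen by the values $2$ and $5$, size $3$ is equality, and size $2$ is the rest.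

**Step 3.** *$Z$ acts on $2$-subsets, hence as $S_n$.* Let $A,B,C$ be three $3$-subsets that pairwise meet in two points, say $A=\{1,2,3\}$, $B=\{1,2,4\}$. Either $C\supset\{1,2\}$, and the three share a common pair, or $C\supset\{3,4\}$, and all lie in one $4$-set. In the second situation one can choose $3$-cycles on them pairwise in relation 8: a non-trivial coset of $V$ contains one $3$-cycle on each triple of the $4$-set. In the first situation one cannot: by the example in Step 1, relation 8 between $3$-cycles on $\{i,j,x\}$ and $\{i,j,y\}$ forces opposite directions along $ij$, and three directions cannot be pairwise opposite. So $Z$ preserves the configurations with a common pair. Let $\mathcal P_e$ be the set of the $n-2\ge3$ triples that contain the $2$-subset $e$. It is determined by any two of its members $A,B$, as $\{A,B\}$ with all $C$ that form a common-pair configuration with $A,B$. So $Z$ permutes the sets $\mathcal P_e$, that is, it acts on $2$-subsets. Two distinct $2$-subsets meet iff $\mathcal P_e\cap\mathcal P_{e'}\ne\emptyset$.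 By Whitney's theorem, each element of $Z$ acts on $2$-subsets as some $g\in S_n$, and then also on triples, because $\{i,j,l\}$ is the only member of $\mathcal P_{ij}\cap\mathcal P_{il}$.

Composing with a conjugation, all pairs $\{a,a^{-1}\}$ are fixed; composing with $\iota$ if needed, one $a$ is fixed. For $|A\cap B|=2$ the unique $b$ on $B$ in relation 8 with $a$ is then fixed, and so is $b^{-1}$. Moving through triples, all of $T_3$ is fixed. So every element of $Z$ acts on $T_3$ as a conjugation times $\iota^\varepsilon$, $\varepsilon\in\{0,1\}$.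

**Step 4.** *If $\theta$ fixes $1$ and $T_3$ pointwise, then $\theta=1$.* Let $a\in T_3$ with support $A$. Then $\theta'=L_a^{-1}\theta L_a$ fixes $1$, so on $T_3$ it is conjugation by some $g$ times $\iota^\varepsilon$. It fixes every $b\in T_3$ with $ab\in T_3\cup\{1\}$. This includes $b=a$ (as $a^2=a^{-1}$) and, for each $B$ with $|A\cap B|=2$, the $b$ on $B$ in $aV$ (then $ab\in a^2V$ is a $3$-cycle). So $g$ fixes $A$ and all these $B=(A\setminus\{i\})\cup\{x\}$ setwise. Hence it fixes each $i\in A$ and each $x\notin A$, so $g=1$; and $\varepsilon=0$ since $a\ne a^{-1}$ is fixed. So $\theta$ fixes $N(a)=aT_3$ pointwise. The $3$-cycles generate $A_n$, so $\theta=1$ by repetition.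

Hence $|Z|\le2\,n!$. The conjugations and $\iota$ give $2\,n!$ elements of $H_n$ that fix $1$, and $|H_n|=|A_n|\cdot2\,n!=(n!)^2$. $\square$

**Corollary 5.** Let $k=n\ge5$ and $r\ge4$. If $X$ preserves the relation $f^{-1}g\in T_3$, then $X=G^+$.

*Proof.* $X$ acts on $\mathrm{Cay}(S_n,T_3)$, whose components are the two cosets of $A_n$. Let $\theta\in X$ fix $1$. It preserves $A_n$, and by Lemma 4 it agrees there with an element of $G^+$ that fixes $1$. Composing, assume that $\theta$ fixes $A_n$ pointwise. Let $O$ be the set of odd elements of $\mathcal C_r$. It is non-empty: take an $r$-cycle if $r$ is even, and a product of disjoint $(r-2)$- and $2$-cycles if $r\ge5$ is odd. Let $v$ be odd and $v'=\theta(v)$, also odd. The neighbours of $v$ in $A_n$ form $vO$; these are fixed by $\theta$, so $vO=v'O$. The set $\{z\in A_n:zO=O\}$ is a subgroup, and it is normal in $S_n$ because $O$ is closed under conjugation. For $n\ge5$ it is $1$ or $A_n$. If it were $A_n$, then $O$ would be the set of all odd permutations and would contain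 $T_2$, contradicting $r\ge4$. So it is $1$, and $v=v'$. Thus the stabilizer of $1$ in $X$ lies in $G^+$. As $G^+\le X$ is transitive, $X=G^+$. $\square$

## 7. Counting common neighbours by links

Now we count $c(x,y)$. By transitivity of $S_n$ let $x$ be the identity injection $x(i)=i$. Put $F=\{k+1,\dots,n\}$, $p=n-k\ge0$, $m=r+p$.

**Neighbours of $x$.** A neighbour is a pair $(M,g)$ with $M\subseteq[k]$, $|M|=r$ (the positions where it differs from $x$) and $g:M\to M\cup F$ injective with $g(i)\ne i$ for all $i$. Let $\mathcal G_M$ be the set of these $g$. We call elements of $M$ *rows* and elements of $M\cup F$ *columns*; there are $m$ columns, and a row is forbidden its own column.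

**Which neighbours are adjacent to $y$.** Let $y\ne x$, $\Delta=\{i:y(i)\ne i\}$, $d=|\Delta|$. For given $M$ put $a=|\Delta\cap M|$ and $j=|\Delta\setminus M|=d-a$. The vertex $(M,g)$ differs from $y$ at all $j$ points of $\Delta\setminus M$, at all $r-a$ points of $M\setminus\Delta$, at those $i\in\Delta\cap M$ with $g(i)\ne y(i)$, and nowhere else. If $g$ and $y$ agree at $t$ points of $\Delta\cap M$, the distance is $j+(r-a)+(a-t)=r+j-t$. So $(M,g)\sim y$ iff $t=j$.

**Definition (links).** A row $i\in\Delta\cap M$ is *available* if $y(i)\in M\cup F$; then $i\to y(i)$ is a *link*. Let $f\le a$ be the number of links, $N(g)$ the number of links contained in $g$ (rows $i$ with $g(i)=y(i)$), and $N_t=N_t(M)$ the number of $g\in\mathcal G_M$ with $N(g)=t$.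

Thus
$$c(x,y)=\sum_MN_j(M).\tag{1}$$
In particular $M$ contributes nothing if $j>a$. A value $v\in[k]\setminus\Delta$ is taken by $y$ at $v$ itself. So for $i\in\Delta\cap M$: if $i$ is unavailable, then $y(i)\in\Delta\setminus M$; if $y(i)\in M$, then $y(i)\in\Delta\cap M$. Consequently, if $a=1$, an available value lies in $F$.

*Example.* Let $k=n=5$, $r=4$, $y=(1\,2\,3)(4\,5)$, $M=\{1,2,4,5\}$. Then $a=4$, $j=1$; the links are $1\to2$, $4\to5$, $5\to4$, and row $2$ is unavailable. Of the nine derangements of $M$, $(12)(45)$ contains three links; the cycles $1\to2\to4\to5\to1$ and $1\to2\to5\to4\to1$ contain two; $1\to4\to5\to2\to1$ and $1\to5\to4\to2\to1$ contain one; the other four contain none. So $N_0,N_1,N_2,N_3=4,2,2,1$, and $M$ contributes $N_1=2$ to $c$.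

**Inclusion–exclusion.** Let $R_s=\sum_{|S|=s}\#\{g\in\mathcal G_M:g\supseteq S\}$, the sum over $s$-sets $S$ of links. Then $R_0=|\mathcal G_M|$ and
$$R_s=\sum_t\binom tsN_t,\qquad N_t=\sum_{s\ge t}(-1)^{s-t}\binom stR_s.\tag{2}$$
Consequences, with $N_{\ge2}=\sum_{t\ge2}N_t$:
$$tN_t\le R_1,\qquad\tbinom t2N_t\le R_2,\qquad N_{\ge2}\ge R_2-2R_3.\tag{3}$$
The last one holds because $\binom t2-2\binom t3=\binom t2\bigl(1-\tfrac{2(t-2)}3\bigr)$ equals $1$ for $t=2,3$ and is negative for $t\ge4$.

**Lemma 6 (switching).** For $t\ge1$,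
$$t(m-2-t)\,N_t\le(f-t+1)\,N_{t-1}.\tag{4}$$

*Proof.* Let $N(g)=t$. Choose one of the $t$ agreeing rows $i$, put $v=g(i)=y(i)$, and choose a column $w\ne v$. Define $g'$ from $g$ by $g'(i)=w$ and, if $w=g(i')$, $g'(i')=v$. We exclude $w=i$ (it would make $i$ fixed), $w=g(v)$ if $v\in M$ (it would make $v$ fixed), and the $t-1$ columns held by other agreeing rows. Of the $m-1$ columns $w\ne v$ at least $m-2-t$ remain. Then $g'\in\mathcal G_M$. Row $i$ no longer agrees; row $i'$ did not agree before and does not now, since $y(i)=v$ with $i\ne i'$. So $N(g')=t-1$. Given $g'$ and $i$, which is one of the $f-t+1$ available rows where $g'$ does not agree, we recover $v=y(i)$, $w=g'(i)$, and $i'$ as the row with $g'(i')=v$ (if any). So the number of triples $(g,i,w)$ is at least $t(m-2-t)N_t$ and at most $(f-t+1)N_{t-1}$. $\square$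

## 8. The case $k<n$: comparing with distance one

Here $p\ge1$.

**Step 1.** *The numbers $L,\alpha,\beta$.* Let $D(r,p)=|\mathcal G_M|=:L$. For $b\in F$ the number of $g$ with $g(i)=b$ is
$$\alpha:=D(r-1,p),$$
since after deleting row $i$ and column $b$, column $i$ takes the role of $b$. For $i'\in M\setminus\{i\}$ the number of $g$ with $g(i)=i'$ is
$$\beta:=D(r-1,p)+D(r-2,p).$$
Indeed, row $i'$ is now unrestricted. If $g(i')\ne i$, let column $i$ play the role of the missing column $i'$; this gives $D(r-1,p)$. If $g(i')=i$, delete row $i'$ and column $i$ too; this gives $D(r-2,p)$. Summing over the values of one row, with $D(0,p)=1$,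
$$D(q,p)=pD(q-1,p)+(q-1)\bigl(D(q-1,p)+D(q-2,p)\bigr)\ (q\ge1),\qquad L=p\alpha+(r-1)\beta.\tag{5}$$
The first values $D(0,p),D(1,p),\dots$ are $1,1,3,11,53,309$ for $p=1$; $1,2,7,32,181$ for $p=2$; $1,3,13,71$ for $p=3$; $1,4,21$ for $p=4$. Moreover
$$\alpha\le\frac L{m-1},\qquad\beta\le\frac L{m-2}.\tag{6}$$
The first follows from $\beta\ge\alpha$ in (5). By (5) with $q=r-1$, $D(r-1,p)\ge(p+r-2)D(r-2,p)=(m-2)D(r-2,p)$. So $\beta\le\alpha\frac{m-1}{m-2}\le\frac L{m-2}$.

**Step 2.** *The reference value and a criterion.* If $d=1$, $\Delta=\{i\}$, then $y(i)\in F$. Only $M\ni i$ contribute, with $j=0$ and $N_0=L-\alpha$. So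
$$c(x,y)=c_1:=\tbinom{k-1}{r-1}(L-\alpha).$$
Let $d\ge2$. Only $M$ with $a\ge1$ contribute. Put $\psi(M)=\frac daN_j(M)$. Splitting each contribution equally among the $a$ points of $\Delta\cap M$, (1) becomes $c(x,y)=\frac1d\sum_{i\in\Delta}\sum_{M\ni i}\psi(M)$, and each inner sum has $\binom{k-1}{r-1}$ terms. Hence
$$\text{if }\psi(M)\le L-\alpha\text{ for all }M\text{ meeting }\Delta,\text{ strictly for one, then }c(x,y)<c_1.\tag{7}$$

**Step 3.** *$j=0$ (all of $\Delta$ inside $M$): $\psi(M)=N_0<L-\alpha$.* All rows of $\Delta$ are available. Let $1,2\in\Delta$ have values $v_1,v_2$. Then $N_0\le L-\#\{g:g(2)=v_2\}\le L-\alpha$, and the first inequality is strict if some $g\in\mathcal G_M$ has $g(1)=v_1$, $g(2)\ne v_2$. If $m\ge4$, put $g(1)=v_1$ and choose $g(2)\notin\{2,v_1,v_2\}$. The remaining $r-2$ rows have $m-2\ge r-1$ columns, at most one of them forbidden to each row, and these are distinct for distinct rows. One row has at least $r-2\ge1$ allowed columns (if there is a row at all), and any two rows together are allowed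 all columns; by Hall's theorem a completion exists. If $m=3$, then $r=2$, $p=1$, $\Delta=M=\{1,2\}$, $F=\{b\}$, and writing $g$ as $(g(1),g(2))$ we have $\mathcal G_M=\{(2,1),(2,b),(b,1)\}$, $L-\alpha=2$. For $y|_M=(2,1),(2,b),(b,1)$ we get $N_0=0,1,1$.

In particular **if $r=k$ then $c(x,y)<c_1$ for all $d\ge2$**, since only $M=[k]$, $j=0$ occurs.

**Step 4.** *$j\ge1$, $m\ge6$: $\psi(M)<L-\alpha$.* Here $a\le r\le m-1$, and $1-\alpha/L\ge\frac{m-2}{m-1}$ by (6).

* $j=1$. By (4) with $t=1$, $(m-3)N_1\le aN_0$, and $N_0+N_1\le L$; so $N_1\le\frac a{a+m-3}L$ and $\psi/L\le\frac{a+1}{a+m-3}$. This increases in $a$, so it is at most $\frac m{2m-4}$ (put $a=m-1$), which is $<\frac{m-2}{m-1}$ because $m^2-7m+8>0$ for $m\ge6$.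
* $j\ge2$. By (3), $N_j\le R_1/j\le a\beta/j$, so $\psi\le\frac{a+j}a\cdot\frac{a\beta}j=(1+\frac aj)\beta\le(1+\frac r2)\beta$. For $m\ge7$, (6) gives $\psi/L\le\frac{m+1}{2(m-2)}<\frac{m-2}{m-1}$, because $m^2-8m+9>0$. For $m=6$ we have $(r,p)=(2,4),(3,3),(4,2),(5,1)$ with $\beta/L=\frac5{21},\frac{16}{71},\frac{39}{181},\frac{64}{309}$, and $(1+\frac r2)\beta/L<0.73<\frac45$ in each case.

What remains is $m\le5$ with $j\ge1$. We do all of $r=2$, $p\ge3$ at once.

**Step 5.** *$r=2$, $p\ge3$.* $L=p^2+p+1$, $\alpha=p$, $\beta=p+1$, $L-\alpha=p^2+1$.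

* $a=j=1$: an available value lies in $F$, so $N_1\le p$, $\psi\le2p$.
* $a=2,j=1$: with two links $R_2=1$ and $N_1=R_1-2R_2\le2(p+1)-2=2p$; with one link $N_1\le p+1\le2p$. So $\psi\le3p$.
* $a=j=2$: $N_2\le1$, $\psi\le2$.

All are $<p^2+1$, since $p\ge3$.

**Step 6.** *$(r,p)=(3,2)$.* $L=32$, $\alpha=7$, $\beta=9$, $L-\alpha=25$. A pair of links lies in $2$ or $3$ elements $g$ (three columns are left for the third row, at most one forbidden), a triple in $1$.

* $a=j=1$: value in $F$, $\psi\le2\cdot7=14$.
* $a=2,j=1$: $N_1\le\max(9,18-2\cdot2)=14$, $\psi\le\frac32\cdot14=21$.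
* $a=3,j=1$: three links give $N_1=R_1-2R_2+3R_3\le27-12+3=18$; at most two give $N_1\le14$; $\psi\le\frac43\cdot18=24$.
* $j=2$: for $a=2$, $N_2\le3$, $\psi\le6$; for $a=3$, $N_2\le\frac{27}2$, $\psi\le\frac53\cdot\frac{27}2=22.5$.
* $j=3$: $a=3$, $N_3\le1$, $\psi\le2$.

All are $<25$.

**Step 7.** *$(r,p)=(4,1)$.* $L=53$, $\alpha=11$, $\beta=14$, $L-\alpha=42$, $m=5$; $F=\{b\}$.

* $a=j=1$: value in $F$, $\psi\le22$.
* $a=2,j=1$: (4) gives $2N_1\le2N_0$, so $N_1\le L/2$ and $\psi\le\frac32\cdot26.5=39.75$.
* $a=3,j=1$: with at most two links $N_1\le R_1\le28$. With three links, each pair of links lies in at least $3$ elements $g$: two rows, three columns, at most one forbidden column per row, distinct, so at least $6-2-2+1=3$ choices. A triple lies in at most $2$. So $N_1=R_1-2R_2+3R_3\le42-18+6=30$ and $\psi\le\frac43\cdot30=40$.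
* $a=4,j=1$: $\psi=\frac54N_1$. With at most three links $N_1\le30$ by the same estimates. With four links, $R_4=N_4=1$ and $R_3=N_3+4$, so $N_1=R_1-2R_2+3R_3-4R_4=R_1-2R_2+3N_3+8$.
  * If $y(M)=M$: $R_1=56$. Exactly three links means that the free row takes column $b$ (its own column is used by another link), so $N_3=4$. For a $4$-cycle, a consecutive pair such as $1\to2\to3$ leaves rows $3,4$ and columns $4,1,b$, where only row $4$ has a forbidden column: $4$ choices; an opposite pair $1\to2,3\to4$ leaves rows $2,4$ and columns $3,1,b$: $6$ choices. So $R_2=4\cdot4+2\cdot6=28$ and $N_1=56-56+12+8=20$. For two $2$-cycles, a pair that forms a $2$-cycle leaves two rows with both own columns: $3$ choices; each of the other four pairs has $6$. So $R_2=2\cdot3+4\cdot6=30$ and $N_1=16$.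
  * Otherwise $b\in y(M)$: $R_1=11+3\cdot14=53$. One column $s\in M$ is not a value; exactly three links means that the free row takes $s$, impossible for row $s$, so $N_3\le3$. All six pairs have at least $3$ elements $g$, and exactly $3$ only if both remaining rows have their own columns among the unused ones. This fails for the pair of rows $i,i'$ if $y(i)\in M\setminus\{i,i'\}$, for then the remaining row $y(i)$ has its own column used. Such $i,i'$ exist, so $R_2\ge5\cdot3+4=19$ and $N_1\le53-38+9+8=32$.

  Hence $\psi\le\frac54\cdot32=40$.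
* $j=2$: for $a=2$, $N_2\le R_1/2\le14$, $\psi\le28$. For $a=3$, $N_2\le21$, $\psi\le\frac53\cdot21=35$. For $a=4$, $N_2\le21$ with at most three links, and with four links $2N_2+4N_4\le R_1$ gives $N_2\le(56-4)/2=26$; $\psi\le\frac64\cdot26=39$.
* $j=3$: for $a=3$, $N_3\le14$, $\psi\le28$; for $a=4$, $\psi\le\frac74\cdot\frac{56}3<33$.
* $j=4$: $N_4\le1$, $\psi\le2$.

All are $<42$.

So by (7), $c(x,y)<c_1$ for all $d\ge2$, unless $r<k$ and $(r,p)\in\{(2,2),(3,1),(2,1)\}$. In these three cases the termwise comparison is too weak, and we sum over $M$.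

**Step 8.** *$(r,p)=(2,2)$, $k\ge3$.* $L=7$, $\alpha=2$, $\beta=3$, $c_1=5(k-1)\ge10$.

* $d=2$: $M=\Delta$ gives $N_0\le4$ (Step 3). Each of the $2(k-2)$ sets $M$ with $a=1$ gives at most $\alpha=2$. So $c\le4+4(k-2)=4(k-1)<c_1$.
* $d=3$: only the three $M\subset\Delta$ count ($a=2,j=1$). If $y$ swaps the two rows of some $M$, that $M$ gives $3+3-2=4$; in each of the other two only the third row is available, with value in $F$, giving at most $2$. So $c\le8$. If there is no swap, each $M$ gives at most $3$: two links that are not a swap include one into $F$, so $N_1\le3+2-2$; one link gives at most $3$. So $c\le9$.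
* $d=4$: six $M\subset\Delta$ with $N_2\le1$; $c\le6$. For $d\ge5$, $j>a$ always, so $c=0$.

So $c<c_1$ for all $d\ge2$.

**Step 9.** *$(r,p)=(3,1)$, $k\ge4$.* $L=11$, $\alpha=3$, $\beta=4$, $L-\alpha=8$, $c_1=8\binom{k-1}2$. Write $M=\{1,2,3\}$, $F=\{b\}$.

* $a=j=1$: value in $F$, $\psi\le6$.
* $a=2$, $j=1$, rows $1,2\in\Delta$, $y(3)=3$. A swap of $1,2$: $R_1=8$, $R_2=1$ (row $3$ must take $b$), $N_1=6$. For $1\to2\to b$ or $2\to1\to b$: $R_1=7$, $R_2=1$, $N_1=5$. One link: $N_1\le4$. So $\psi=\frac32N_1\le7.5$, except for a swap, when $\psi=9$. *Here the termwise bound $\psi\le L-\alpha=8$ really fails.*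
* $a=3$, $j=1$, $\psi=\frac43N_1$. Three links, up to relabelling: $1\to2\to3\to1$ has $(R_1,R_2,R_3)=(12,6,1)$, $N_1=3$. A $2$-cycle and a link to $b$ has $R_1=11$, $R_2=1+2+2$, $R_3=1$, $N_1=4$. $1\to2\to3\to b$ has $R_1=11$, $R_2=2+2+1$, $R_3=1$, $N_1=4$. Two links (rows $1,2$): swap, $8-2\cdot1=6$; $1\to2\to3$, $8-2\cdot2=4$; $1\to2\to b$, $7-2\cdot1=5$; $1\to3,\ 2\to b$, $7-2\cdot2=3$; the other possibilities are these with $1,2$ renamed. One link: $N_1\le4$. So $\psi\le8$, with equality iff there are exactly two links and they form a swap.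
* $j\ge2$: for $a=j=2$, $N_2\le2$, $\psi\le4$. For $a=3,j=2$: a pair of links leaves at most $2$ choices for the third row, one of which completes the third link if there is one; so $N_2\le3$, $\psi\le5$. For $a=j=3$, $\psi\le2$.

Let $d=3$ with $y$ swapping $1,2$, $\Delta=\{1,2,3\}$; then $y(3)=b$. $M=\Delta$ contributes $N_0=11-11+5-1=4$. For each $l\notin\Delta$, $\{1,2,l\}$ contributes $6$, and $\{1,3,l\}$, $\{2,3,l\}$ contribute $\alpha=3$ each (the only link is $3\to b$). So $c=4+12(k-3)$, while $c_1=4(k-1)(k-2)$; the difference $c_1-c$ is $4(k-3)^2+4>0$.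

For every other $y$ with $d\ge2$ all $\psi\le8$, and (7) applies if some $\psi(M)<8$. For $d\le3$ take $M\supseteq\Delta$ (Step 3). For $d\ge5$ no $\psi$ equals $8$, since then $j\ge2$ for all $M$. For $d=4$ and $k\ge5$ take $M$ with $a=2$, $j=2$. For $d=k=4$ the four sets $M$ have $a=3$, $j=1$, and all $\psi=8$ iff each $3$-subset of $[4]$ contains exactly two links, forming a swap. One swapped pair, say $\{1,2\}$, does not lie in $\{1,3,4\}$, so $3,4$ must also be swapped. Conversely, if $y|_{[4]}$ is a product of two disjoint transpositions, each $3$-subset contains one swapped pair and an unavailable row.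

So $c<c_1$ for all $d\ge2$, except for $(n,k,r)=(5,4,3)$ and $y|_{[4]}\in T_{22}$, where $c=c_1=24$. In that case extend vertices to elements of $S_5$, as in Lemma 2. Then $X$ preserves $\mathrm{Cay}(S_5,\{(i\,5):i\le4\}\cup V^\#)$ with $V$ on $[4]$. Edges of type $V^\#$ lie in triangles. Edges of type $(i\,5)$ do not: by parity $(i\,5)$ would be a product, in some order, of some $(j\,5)$ and some $v\in V^\#$, and then $v$ would be a product of $(i\,5)$ and $(j\,5)$, which is $1$ or moves $5$. So the relation $d=1$ is $X$-invariant here too.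

**Step 10.** *$(r,p)=(2,1)$, $k\ge3$.* $L=3$, $\alpha=1$, $\beta=2$, $c_1=2(k-1)$, $F=\{b\}$.

* $d=2$: $M=\Delta$ gives at most $1$ (Step 3). An $M$ with $a=1$ gives at most $1$, and only if its row in $\Delta$ has value $b$; at most one row does. So $c\le1+(k-2)=k-1<c_1$.
* $d=3$, $\Delta=\{1,2,3\}$: only the three $M\subset\Delta$ count. If $y|_\Delta$ is a $3$-cycle, each $M$ has exactly one link, into $M$, and gives $\beta=2$: $c=6$. If $y$ swaps $1,2$ and $3\to b$: $c=(2+2-2)+1+1=4$. If $1\to2\to3\to b$: $\{1,2\}$ gives $2$, $\{2,3\}$ gives $2+1-2=1$, $\{1,3\}$ gives $1$: $c=4$.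
* $d=4$: $M$ gives $1$ if $y$ swaps $M$ or is $i\to i'\to b$ on $M$, and $0$ otherwise. There is at most one set of the second kind, and the sets in question are disjoint; so $c\le2$. For $d\ge5$, $c=0$.

For $k\ge5$ we have $c_1\ge8>6$, so $c<c_1$ for all $d\ge2$. For $k=4$, $c_1=6$ is the maximum, attained exactly for $d=1$ and for the $3$-cycles of $[4]$. So $X$ preserves $\mathrm{Cay}(S_5,\{(i\,5)\}\cup\{3\text{-cycles of }[4]\})$. Edges of the second type lie in triangles, as $s=s^{-1}s^{-1}$. Those of the first type do not: by parity a $3$-cycle of $[4]$ would be a product of $(i\,5)$ and some $(j\,5)$, which is $1$ or moves $5$. So $d=1$ is $X$-invariant again. The case $k=3$ is $A(4,3,2)$.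

**Step 11.** *Conclusion.* For $k<n$ and $(n,k,r)\ne(4,3,2)$, $X$ preserves the relation $d=1$. By Lemma 2, $S_n\times S_k\le X\le\mathrm{Aut}(A(n,k,1))=S_n\times S_k$.

## 9. The exception $A(4,3,2)$

Extended to $S_4$, this graph is $\mathrm{Cay}(S_4,S)$, where $S$ consists of the permutations that move exactly two of $1,2,3$: the three transpositions of $S_3$ and the six $3$-cycles that move $4$. Write $S_4=VS_3$ and let $(v,s)$ stand for $vs$. For a $3$-cycle $t\in S_3$ the coset $tV$ consists of four $3$-cycles, and only $t$ fixes $4$. So the $3$-cycles moving $4$ are the $tv'$ with $v'\in V^\#$. As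
$$vs\cdot tv'=v\,\bigl(st\,v'(st)^{-1}\bigr)\,st,$$
we get
$$(v,s)\sim(v',s')\iff(v=v',\ s,s'\text{ of different parity})\ \text{ or }\ (v\ne v',\ s\ne s'\text{ of equal parity}).$$

So $\mathrm{Sym}(V)\times(S_3\wr S_2)$ acts, with $S_3\wr S_2$ the stabilizer in $\mathrm{Sym}(S_3)$ of the partition into even and odd elements.

*The converse.* The neighbours of $(v,s)$ are those of type I, with the same $v$ and the other parity (three), and those of type II, with another $v$, the same parity and another $s$ (six). Numbers of common neighbours: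

* same $v$, different parity: type I has the other parity and type II the same parity, so only I with II or II with I could meet in parity-compatible ways, namely I with I never, and I with II only for $v$ both equal and different; hence $0$;
* same $v$, same parity, $s\ne s'$: $3$ of type I for both, $3\cdot1$ of type II for both, total $6$;
* $v\ne v'$, $s\ne s'$ of equal parity: only type II for both, $2\cdot1=2$;
* $v\ne v'$, $s=s'$: type II for both, $2\cdot2=4$;
* $v\ne v'$, different parity: I for the first and II for the second, $2$; and conversely, $2$; total $4$.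

In the first item, in detail: a common neighbour of $(v,s)$ and $(v,s')$ has the parity of $s$ or of $s'$, so it is of type I for one and of type II for the other; the first requires its $V$-coordinate to be $v$, the second requires it not to be $v$.

So $X$ preserves "same $v$" (values $0$ and $6$). It also preserves "$s\ne s'$ of equal parity" (values $6$ and $2$). The connected components of this last relation are the two parity classes, each a $K_{4,4,4}$, and inside them non-adjacency is $s=s'$. Hence $X$ preserves both coordinate partitions, $X\le\mathrm{Sym}(V)\times\mathrm{Sym}(S_3)$, and it preserves the parity classes. Therefore $X=\mathrm{Sym}(V)\times(S_3\wr S_2)\cong S_4\times(S_3\wr S_2)$, of order $24\cdot72=1728$. This proves part 1 of Theorem 1. It also shows that $X$ does not preserve $d$: the relation "$v\ne v'$, different parity" is a single orbit on pairs, and from $1$ it contains the transpositions $(i\,4)$, at distance $1$, and the $4$-cycles, at distance $3$.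

## 10. The case $k=n$: small $r$, cycles and paths, and weights on pairs

For $n=2$ the graph is $K_2$. For $r=2$, $n\ge3$, $\mathcal C_2=T_2$ and Lemma 3 applies. For $r=3$, $\mathcal C_3=T_3$ generates $A_n$, so there are two isomorphic components $\mathrm{Cay}(A_n,T_3)$: $K_3$ for $n=3$, $K_{4,4,4}$ for $n=4$ (Section 2), and a graph with group $H_n$ for $n\ge5$ (Lemma 4). This gives $S_3\wr S_2$, $(S_4\wr S_3)\wr S_2$ and $H_n\wr S_2$.

From now on $k=n$, $r\ge4$. We have $p=0$, $m=r$, $F=\emptyset$; $\mathcal G_M$ is the set of derangements of $M$. Write $y=\sigma$ and $c(\sigma)=c(1,\sigma)$, so $c(f,g)=c(f^{-1}g)$. The derangement numbers are $D_0,\dots,D_8=1,0,1,2,9,44,265,1854,14833$, with $D_i=(i-1)(D_{i-1}+D_{i-2})$.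

**Structure of the links.** Let $A=\Delta\cap M$. The links on $A$ form the cycles of $\sigma$ that lie inside $A$, and $u$ paths. A path with $l\ge0$ links has $l+1$ points, the last one unavailable. So $f=a-u$. The unavailable rows have distinct values in $\Delta\setminus M$, so $u\le j$. If $j=0$ then $u=0$. If $j=1$ then $u=1$, because the preimage under $\sigma$ of the one point of $\Delta\setminus M$ lies in $A$. We denote by $C_l$, $P_l$ a cycle or a path with $l$ links, and write $\bullet=P_0$. Thus $C_2P_1$ is the structure in the example of Section 7. The numbers $N_t(M)$ depend only on this structure and on $r$.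

**Lemma 7.** A set $S$ of $s$ links whose path components (each with at least one link) number $\pi$ lies in exactly
$$E(r-s,\pi)=\sum_i\binom\pi iD_{r-s-i}\tag{8}$$
elements of $\mathcal G_M$. Moreover $E(N,\pi+1)-E(N,\pi)=E(N-1,\pi)\ge0$.

*Proof.* Delete the cycles of $S$ and contract each path to a point; this removes $s$ points in all. The elements $g\supseteq S$ become the permutations of $r-s$ points whose fixed points are all among the $\pi$ contracted points. Sort by the set of $i$ fixed points. The second statement is $\binom{\pi+1}i-\binom\pi i=\binom\pi{i-1}$. $\square$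

So one link lies in $D_{r-1}+D_{r-2}=\frac{D_r}{r-1}$ elements. Two links lie in $E(r-2,2)$ elements if separate, $E(r-2,1)$ if consecutive and not a $2$-cycle, $D_{r-2}$ if they form a $2$-cycle. Since $E(r-2,2)=(D_{r-2}+D_{r-3})+(D_{r-3}+D_{r-4})$,
$$E(r-2,2)=\frac{D_{r-1}}{r-2}+\frac{D_{r-2}}{r-3}\le\frac{D_{r-1}+D_{r-2}}{r-3}=\frac{D_r}{(r-1)(r-3)}.\tag{9}$$

**The reference value.** For $\tau\in T_2$ only $M\supseteq\Delta$ contributes ($a=1$ leaves no link), so
$$c(\tau)=\binom{n-2}{r-2}U_r,\qquad U_r=D_r-\frac{2D_r}{r-1}+D_{r-2},$$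
with $U_4,\dots,U_8=4,24,168,1280,10860$.

**The criterion.** Now the natural unit is a pair of points. Let $d\ge3$. Only $M$ with $a\ge j$ contribute, and then $a\ge2$. Put $\psi(M)=\binom d2N_j(M)/\binom a2$. Then $c(\sigma)=\binom d2^{-1}\sum_{\{i,i'\}\subseteq\Delta}\sum_{M\supseteq\{i,i'\}}\psi(M)$, with $\binom{n-2}{r-2}$ terms in each inner sum. So
$$\text{if }\psi(M)<U_r\text{ for all }M\text{ with }a\ge2,\text{ then }c(\sigma)<c(\tau).\tag{10}$$

**The case $j=0$, $r\ge5$: $\psi(M)=N_0<U_r$.** Here $\Delta\subseteq M$ and $d\ge3$.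

Suppose first that $\sigma$ has a cycle of length $\ge3$, and let $1\to2\to3\to v$ be in it ($v=1$ or $4$). By Bonferroni's inequality the number of $g$ with $g(1)=2$, $g(2)=3$ or $g(3)=v$ is at least
$$\frac{3D_r}{r-1}-2(D_{r-2}+D_{r-3})-(D_{r-2}+2D_{r-3}+D_{r-4});$$
two of the pairs are consecutive, and the third is separate or (if $v=1$) consecutive, so it has at most $E(r-2,2)$. This exceeds $D_r-U_r=\frac{2D_r}{r-1}-D_{r-2}$ iff $\frac{D_r}{r-1}=D_{r-1}+D_{r-2}>2D_{r-2}+4D_{r-3}+D_{r-4}$, that is, iff $D_{r-1}>D_{r-2}+4D_{r-3}+D_{r-4}$. For $r=5$ this is $9>6$. For $r\ge6$, $D_{r-1}\ge4D_{r-2}+4D_{r-3}$ and $3D_{r-2}>D_{r-4}$.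

Otherwise $\sigma=(12)(34)\cdots$ is a product of at least two disjoint transpositions. The derangements that avoid $1\to2$ and $2\to1$ number $U_r$, so $N_0\le U_r$. The $r$-cycle $3\to4\to1\to5\to2\to\cdots\to3$ of $M$ ($5$ any further point of $M$) avoids these two links but agrees with $\sigma$ at $3$. So $N_0<U_r$.

In particular, **for $r=n\ge5$, where only $j=0$ occurs, $T_2$ is exactly the set of $\sigma\ne1$ that maximize $c$.**

## 11. $r\ge6$: transpositions maximize $c$

### The range $r\ge7$

We verify $\psi(M)<U_r$ for $j\ge1$, $a\ge2$. Let $\rho=U_r/D_r>1-\frac2{r-1}$. So $\rho>\frac34$ for $r\ge9$; and $\rho>0.6903$ for $r=7$, $\rho>0.7321$ for $r=8$.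

**Step 1: $j\ge3$.** Every pair of links lies in at most $E(r-2,2)$ elements, so by (3) and (9), $N_j\le R_2/\binom j2\le\binom a2\frac{D_r}{(r-1)(r-3)}\big/\binom j2$, and
$$\frac\psi{D_r}\le\frac{d(d-1)}{j(j-1)(r-1)(r-3)}.$$
Now $d\le r+j$, and $\frac{r+j}j\cdot\frac{r+j-1}{j-1}$ decreases in $j$. So $\psi/D_r\le\frac{(r+3)(r+2)}{6(r-1)(r-3)}$, which is $0.625$ for $r=7$, $<0.53$ for $r=8$, $<0.46$ for $r\ge9$. All are $<\rho$.

**Step 2: $j=2$.** If $f<2$ then $N_2=0$. Otherwise (4) with $t=1,2$ gives $(r-3)N_1\le fN_0$ and $2(r-4)N_2\le(f-1)N_1$. With $N_0+N_1+N_2\le D_r$,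
$$N_2\Bigl[1+\frac{2(r-4)}{f-1}+\frac{2(r-3)(r-4)}{f(f-1)}\Bigr]\le D_r .$$
The resulting bound on $N_2$ increases with $f\le a$. Putting $f=a$ and multiplying by $\binom{a+2}2/\binom a2$,
$$\frac\psi{D_r}\le\frac{(a+1)(a+2)}{a^2+Ba+C},\qquad B=2r-9,\quad C=2(r-3)(r-4).$$
The derivative in $a$ has the sign of $(2a+3)(a^2+Ba+C)-(a^2+3a+2)(2a+B)=(B-3)a^2+(2C-4)a+3C-2B>0$. So the bound is at most its value at $a=r$, namely $\frac{(r+1)(r+2)}{5r^2-23r+24}$: $\frac{72}{108}<0.67$ for $r=7$; $\frac{90}{160}$ for $r=8$; $\le\frac12$ for $r\ge9$, since $3r^2-29r+20\ge0$ there. All are $<\rho$.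

**Step 3: $j=1$.** Here $u=1$, $a=f+1$, $d=f+2$, so $\psi=\frac{f+2}fN_1$ with $1\le f\le r-1$. By (4), $(r-3)N_1\le fN_0$, and $N_0+N_1=D_r-N_{\ge2}$, so
$$N_1\le\frac f{f+r-3}\,(D_r-N_{\ge2}).\tag{11}$$
Hence $\psi/D_r\le\frac{f+2}{f+r-3}$, which increases in $f$. For $r\ge9$ it is at most $\frac{r+1}{2r-4}\le\frac{10}{14}<\frac34$. For $r=8$, $f\le6$ it is at most $\frac8{11}<\rho$. For $r=7$, $f\le2$ it is at most $\frac46<\rho$. In the remaining cases, $r=8$ with $f=7$ and $r=7$ with $3\le f\le6$, we use $N_{\ge2}\ge R_2-2R_3$ from (3). Let $x'$ be the number of consecutive pairs of links that do not form $2$-cycles and $c'$ the number of $2$-cycles. Each link has at most one successor, so $x'+2c'\le f$.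

* $r=8$, $f=7$. Two links: $362$ (separate), $309$ (consecutive), $265$ ($2$-cycle). As $53x'+97c'\le53(x'+2c')\le53\cdot7$, $R_2\ge21\cdot362-371=7231$. Also $R_3\le35\,E(5,3)=35\cdot78=2730$. So $N_{\ge2}\ge1771$, $N_1\le\frac7{12}\cdot13062<7620$, and $\psi=\frac97N_1<9798<10860$.
* $r=7$. Two links: $64,53,44$, and $11x'+20c'\le11f$, so $R_2\ge64\binom f2-11f$. Three links: $E(4,\pi)=9,11,14,18$ for $\pi=0,1,2,3$; so at most $18$, and at most $14$ unless the links are pairwise non-consecutive.
  * $f=3$: $N_{\ge2}\ge159-36=123$; $N_1\le\frac37\cdot1731<742$; $\psi\le\frac53\cdot742<1237$.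
  * $f=4$: $N_{\ge2}\ge340-144=196$; $N_1\le\frac48\cdot1658=829$; $\psi\le\frac64\cdot829=1243.5$.
  * $f=5$: $N_{\ge2}\ge585-360=225$; $N_1\le\frac59\cdot1629=905$; $\psi\le\frac75\cdot905=1267$.
  * $f=6$: consider the graph "consecutive" on the six links. A cycle $C_l$ gives a cycle on $l$ vertices (an edge for $l=2$), so at least two vertices; the one path gives a path. So at most one component has one vertex, and the component sizes are one of the following. The numbers of independent triples are: $(2,2,2)$: $8$. $(3,3)$: at most $3$, since at most one component is a path, and an independent pair inside a component exists only for the path and is then unique. $(4,2)$: at most $3\cdot2=6$, as a component of size $4$ has at most three independent pairs and no independent triple. $(6)$: $2$ for a cycle, $4$ for a path. $(3,2,1)$: $3\cdot2=6$, the path being the single vertex. $(5,1)$: $5$, the component of size $5$ being a cycle. So there are at most $8$, and $R_3\le14\cdot20+4\cdot8=312$, $R_2\ge960-66=894$, $N_{\ge2}\ge894-624=270$,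 $N_1\le\frac6{10}\cdot1584=950.4$, $\psi\le\frac86\cdot950.4=1267.2$.

  All are $<1280$.

With Section 10 ($j=0$), (10) gives $c(\sigma)<c(\tau)$ for all $d\ge3$ when $r\ge7$.

### The value $r=6$, $n\ge7$

$D_6=265$, $U_6=168$. One link lies in $53$ elements. Two: $14$ (separate), $11$ (consecutive), $9$ ($2$-cycle). Three: $2,3,4,6$ for $\pi=0,1,2,3$. Four: $1,1,2$ for $\pi=0,1,2$. Five: $E(1,\pi)=\pi$.

**Step 1.** *Tables.* First $f=5$, $a=6$, $u=1$. The path $P_l$ uses $l+1$ points and the cycles the other $5-l$, so the seven structures below are all. $R_1=265$ and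
$$N_1=265-2R_2+3R_3-4R_4+5R_5,\qquad N_2=R_2-3R_3+6R_4-10R_5 .$$
The subsets are sorted by kind (number of subsets times value).

* $P_5$. Pairs: $4$ consecutive, $6$ separate. Triples: $3$ runs of three ($\pi=1$), $6$ of a pair and a single ($\pi=2$), $1$ of three singles ($\pi=3$). Fours: omit an end ($2$, $\pi=1$) or an inner link ($3$, $\pi=2$).
* $C_5P_0$. Pairs: $5$ consecutive, $5$ separate. Triples: $5$ runs, $5$ with $\pi=2$. Fours: $5$ with $\pi=1$. All five: $\pi=0$.
* $C_4P_1$. Pairs: $4$ consecutive, $6$ separate. Triples: $4$ in the cycle ($\pi=1$); a consecutive pair of the cycle and the path link ($4$, $\pi=2$); an opposite pair and the path link ($2$, $\pi=3$). Fours: the cycle ($\pi=0$); three of the cycle and the path link ($4$, $\pi=2$).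
* $C_3P_2$. Pairs: $3+1$ consecutive, $6$ separate. Triples: the cycle ($\pi=0$); two of the cycle and one of the path ($6$, $\pi=2$); one of the cycle and the path ($3$, $\pi=2$). Fours: cycle and one ($2$, $\pi=1$); two and the path ($3$, $\pi=2$).
* $C_2P_3$. Pairs: the $2$-cycle, $2$ consecutive, $7$ separate. Triples: the $2$-cycle and one ($3$, $\pi=1$); one of the cycle with a consecutive pair of the path ($4$, $\pi=2$) or with its separate pair ($2$, $\pi=3$); the path ($\pi=1$). Fours: the $2$-cycle with a consecutive pair ($2$, $\pi=1$) or the separate pair ($1$, $\pi=2$); one of the cycle and the path ($2$, $\pi=2$).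
* $C_3C_2P_0$. Pairs: $3$ consecutive, the $2$-cycle, $6$ separate. Triples: $C_3$ ($\pi=0$); two of $C_3$ and one of $C_2$ ($6$, $\pi=2$); one of $C_3$ and $C_2$ ($3$, $\pi=1$). Fours: $C_3$ and one ($2$, $\pi=1$); two and $C_2$ ($3$, $\pi=1$). All five: $\pi=0$.
* $C_2C_2P_1$. Pairs: two $2$-cycles, $8$ separate. Triples: a $2$-cycle and one link of the other ($4$, $\pi=1$); a $2$-cycle and the path link ($2$, $\pi=1$); one of each ($4$, $\pi=3$). Fours: both $2$-cycles ($\pi=0$); a $2$-cycle, one link of the other and the path link ($4$, $\pi=2$).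

In the structures not mentioned otherwise, all five links have $\pi=1$, value $1$.

| | $R_2$ | $R_3$ | $R_4$ | $R_5$ | $N_1$ | $N_2$ |
|---|---|---|---|---|---|---|
| $P_5$ | $4\cdot11+6\cdot14=128$ | $3\cdot3+6\cdot4+6=39$ | $2\cdot1+3\cdot2=8$ | $1$ | $99$ | $49$ |
| $C_5P_0$ | $5\cdot11+5\cdot14=125$ | $5\cdot3+5\cdot4=35$ | $5\cdot1=5$ | $0$ | $100$ | $50$ |
| $C_4P_1$ | $4\cdot11+6\cdot14=128$ | $4\cdot3+4\cdot4+2\cdot6=40$ | $1+4\cdot2=9$ | $1$ | $98$ | $52$ |
| $C_3P_2$ | $4\cdot11+6\cdot14=128$ | $2+6\cdot4+3\cdot4=38$ | $2\cdot1+3\cdot2=8$ | $1$ | $96$ | $52$ |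
| $C_2P_3$ | $9+2\cdot11+7\cdot14=129$ | $3\cdot3+4\cdot4+2\cdot6+3=40$ | $2\cdot1+2+2\cdot2=8$ | $1$ | $100$ | $47$ |
| $C_3C_2P_0$ | $3\cdot11+9+6\cdot14=126$ | $2+6\cdot4+3\cdot3=35$ | $2\cdot1+3\cdot1=5$ | $0$ | $98$ | $51$ |
| $C_2C_2P_1$ | $2\cdot9+8\cdot14=130$ | $4\cdot3+2\cdot3+4\cdot6=42$ | $1+4\cdot2=9$ | $1$ | $100$ | $48$ |

Next $f=4$, $a=5$, $u=1$, with $R_1=212$ and $N_1=212-2R_2+3R_3-4R_4$; the four links together have $\pi=1$ or $0$, value $1$.

| | $R_2$ | $R_3$ | $R_4$ | $N_1$ |
|---|---|---|---|---|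
| $P_4$ | $3\cdot11+3\cdot14=75$ | $2\cdot3+2\cdot4=14$ | $1$ | $100$ |
| $C_2P_2$ | $9+11+4\cdot14=76$ | $2\cdot3+2\cdot4=14$ | $1$ | $98$ |
| $C_3P_1$ | $3\cdot11+3\cdot14=75$ | $2+3\cdot4=14$ | $1$ | $100$ |
| $C_4P_0$ | $4\cdot11+2\cdot14=72$ | $4\cdot3=12$ | $1$ | $100$ |
| $C_2C_2P_0$ | $2\cdot9+4\cdot14=74$ | $4\cdot3=12$ | $1$ | $96$ |

Criterion (10) needs $N_j<168\binom a2/\binom d2$.

**Step 2: $j=1$** ($a=f+1$, $d=f+2$; need $N_1<168\frac f{f+2}$).

* $f=1$: $53<56$.
* $f=3$ (need $<100.8$): $P_3$: $R_2=2\cdot11+14=36$, $R_3=3$, $N_1=159-72+9=96$. $C_3P_0$: $R_2=33$, $R_3=2$, $N_1=159-66+6=99$. $C_2P_1$: $R_2=9+28=37$, $R_3=3$, $N_1=159-74+9=94$.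
* $f=4$ (need $<112$) and $f=5$ (need $<120$): all $N_1\le100$ by the tables.
* $f=2$ has $d=4$ and is treated in Step 5; the bound there would be $84$, and it fails.

**Step 3: $j=2$** ($d=a+2$). We use $N_2\le R_2\le14\binom f2$.

* $a=2$ (need $<28$): $\le14$. $a=3$ (need $<50.4$): $\le42$.
* $a=4$ (need $<67.2$): $f\le3$ gives $\le42$. For $f=4$ the structures $C_4$, $C_2C_2$ have the same links as $C_4P_0$, $C_2C_2P_0$, and $N_2=R_2-3R_3+6R_4=42,44$.
* $a=5$ (need $<80$): $f\le3$ gives $\le42$; $f=4$ means $u=1$ and $R_2\le76$; $f=5$ means $C_5$ or $C_3C_2$, with $N_2=50,51$ by the first table.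
* $a=6$ (need $<90$): $f\le4$ gives $\le84$; $f=5$ means $u=1$ and $N_2\le52$. For $f=6$, delete one link: this gives a structure of the first table. Each $g$ with $N(g)=2$ still has two agreements after $4$ of the $6$ deletions. So $4N_2\le6\cdot52$ and $N_2\le78$.

**Step 4: $j\ge3$.** $N_j\le R_2/\binom j2\le14\binom a2/\binom j2$, so $\psi\le14\binom d2/\binom j2$ with $d=a+j\le6+j$ and $j\le a\le6$. For $j=3$, $a\le5$: $\psi\le14\cdot\frac{28}3<131$. For $j=4,5,6$: $\psi\le105,77,61.6$. For $j=3$, $a=6$ the bound is $168$, and it is strict: $R_2<14\cdot15$, because either $f\le5$, or $f=6$ and there are consecutive links.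

Together with $j=0$ (Section 10), $c(\sigma)<c(\tau)$ for $d=3$ and for $d\ge5$.

**Step 5: $d=4$, by direct summation.** Put $s=n-4\ge3$. Then $c(\tau)=168\binom{s+2}4=168\bigl[\binom s4+2\binom s3+\binom s2\bigr]$.

For a $4$-cycle: $\binom s2$ sets $M$ have $a=4$, with $N_0<168$; for each of the four $3$-subsets of $\Delta$, $\binom s3$ sets $M$ have the structure $P_2$ with $N_1=106-22=84$; $a=2$ gives $N_2=0$. So $c=N_0\binom s2+336\binom s3<c(\tau)$.

For $(12)(34)$: $a=4$ gives $N_0=265-212+74-12+1=116$; $a=3$ gives $C_2\bullet$ four times, $N_1=106-18=88$; $a=2$ gives $N_2=9$ for $\{1,2\}$ and $\{3,4\}$ and $0$ otherwise. So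
$$c(\tau)-c=52\tbinom s2-16\tbinom s3+150\tbinom s4 .$$
This is $140$ for $s=3$, and for $s\ge4$ it is positive since $150\binom s4-16\binom s3=\binom s3\bigl(\frac{150(s-3)}4-16\bigr)>0$.

**Conclusion.** For $r\ge6$, and for $r=n=5$, $T_2$ is the set of maximizers of $c$ on $S_n\setminus\{1\}$. So $G^+\le X\le\mathrm{Aut}(\mathrm{Cay}(S_n,T_2))=G^+$ by Lemma 3.

## 12. $r=5$, $n\ge6$: reading off the $3$-cycles

$D_5=44$. One link lies in $11$ elements. Two: $4$ (separate), $3$ (consecutive), $2$ ($2$-cycle). Three: $E(2,\pi)=1,1,2$ for $\pi=0,1,2$. Four: $E(1,\pi)=\pi$. Five: $1$. Write $R=(R_1,R_2,\dots)$.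

**Step 1.** *Local numbers for every structure that will occur.*

* $a=2$. $P_1$: $N_1=11$. $C_2$: $N_2=2$.
* $a=3$. $C_2\bullet$: $R=(22,2)$, $N_1=18$, $N_2=2$. $P_2$: $R=(22,3)$, $N_1=16$, $N_2=3$. $C_3$: $R=(33,9,1)$, $N_0=44-33+9-1=19$, $N_2=6$, $N_3=1$. $P_1\bullet$: $N_2=0$. Here $N_3=0$ except for $C_3$.
* $a=4$. $P_3$: $R_2=2\cdot3+4$; $C_2P_1$: $R_2=2+2\cdot4$; both have $R=(33,10,1)$, $N_1=16$, $N_2=7$. $C_3\bullet$: $R=(33,9,1)$, $N_1=18$, $N_2=6$. $C_4$: $R_2=4\cdot3+2\cdot4$; $C_2C_2$: $R_2=2\cdot2+4\cdot4$; both have $R=(44,20,4,0)$, $N_0=16$, $N_2=8$, $N_3=4$. $P_2\bullet$: $N_2=3$; $P_1P_1$: $N_2=4$; $C_2\bullet\bullet$: $N_2=2$. So $N_3\le4$ always ($N_3=R_3=1$ for three links), and $N_4=0$.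
* $a=5$, four links ($u=1$). $P_4$: $R=(44,\,3\cdot3+3\cdot4,\,2\cdot1+2\cdot2,\,1)$; $C_2P_2$: $R=(44,\,2+3+4\cdot4,\,2\cdot1+2\cdot2,\,1)$; both are $(44,21,6,1)$, so $N_1=16$, $N_2=9$, $N_3=2$. $C_3P_1$: $R=(44,\,3\cdot3+3\cdot4,\,1+3\cdot2,\,1)=(44,21,7,1)$, $N_1=19$, $N_2=6$, $N_3=3$. $C_4\bullet$, $C_2C_2\bullet$: $R=(44,20,4,0)$, $N_1=16$, $N_2=8$, $N_3=4$.
* $a=5$, five links. $C_5$: $R=(55,\,5\cdot3+5\cdot4,\,5\cdot1+5\cdot2,\,5,\,1)=(55,35,15,5,1)$, $N_0=13$, $N_2=10$, $N_3=5$. $C_3C_2$: $R=(55,\,3\cdot3+2+6\cdot4,\,1+6\cdot2+3\cdot1,\,2+3,\,1)=(55,35,16,5,1)$, $N_0=12$, $N_2=7$, $N_3=6$.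
* $a=5$, three links ($u=2$): $P_3\bullet$, $C_2P_1\bullet$, $C_3\bullet\bullet$ have $N_2\le7$, $N_3=1$ as above; $P_2P_1$ has $R=(33,\,3+2\cdot4,\,2)=(33,11,2)$, $N_2=5$, $N_3=2$. With fewer links $N_2\le4$, $N_3=0$.

So for $a=5$: $N_2\le10$, $N_3\le6$, $N_4\le1$ ($N_4=R_4\le1$ for four links, $5-5=0$ for five), $N_5\le1$.

**Step 2.** *Summation.* By (1), $c(\sigma)=\sum_{A\subseteq\Delta}\binom{n-d}{5-a}N_{d-a}(A)$. Put $s=n-4$. In the table "$a=3$: $4\cdot18$" means four subsets $A$ of size $3$ with value $18$.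

| $\sigma$ | contributions | $c(\sigma)$ |
|---|---|---|
| $T_2$ | $24\binom{n-2}3$ | $24\binom s3+48\binom s2+24s$ |
| $T_3$ | $19\binom{n-3}2+3\cdot11\binom{n-3}3$ | $33\binom s3+52\binom s2+19s$ |
| $T_{22}$ | $a=4$: $16$; $a=3$: $4\cdot18$; $a=2$: $2\cdot2$ | $4\binom s3+72\binom s2+16s$ |
| $T_4$ | $a=4$: $16$; $a=3$: $4\cdot16$ | $64\binom s2+16s$ |
| $T_5$ | $a=5$: $13$; $a=4$: $5\cdot16$; $a=3$: $5\cdot3$ | $13+80(s-1)+15\binom{s-1}2$ |
| $T_{32}$ | $a=5$: $12$; $a=4$: $3\cdot16+2\cdot18$; $a=3$: $6+3\cdot2$ | $12+84(s-1)+12\binom{s-1}2$ |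
| $T_6$ | $a=5$: $6\cdot16$; $a=4$: $6\cdot7+6\cdot3+3\cdot4$ | $96+72(s-2)$ |
| $T_{42}$ | $a=5$: $4\cdot16+2\cdot16$; $a=4$: $8+8\cdot3+4\cdot7+2\cdot2$ | $96+64(s-2)$ |
| $T_{33}$ | $a=5$: $6\cdot19$; $a=4$: $6\cdot6+9\cdot4$; $a=3$: $2\cdot1$ | $114+72(s-2)+2\binom{s-2}2$ |
| $T_{222}$ | $a=5$: $6\cdot16$; $a=4$: $3\cdot8+12\cdot2$ | $96+48(s-2)$ |
| $d=7$ | $a=5$: at most $21\cdot10$; $a=4$: at most $35\cdot4$ | at most $210+140(s-3)$ |
| $d=8,9,10$ | $a=5$ only: at most $56\cdot6,\ 126\cdot1,\ 252\cdot1$ | at most $336,126,252$ |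

How the subsets arise:

* $T_5$: $5$ subsets $P_3$; the $3$-subsets are $5$ of type $P_2$ and $5$ of type $P_1\bullet$.
* $T_{32}$: omitting a point of the $3$-cycle leaves $C_2P_1$ (three times), a point of the $2$-cycle leaves $C_3\bullet$ (twice); the $3$-subsets that count are $C_3$ and three of type $C_2\bullet$.
* $T_6$: six $P_4$; omitting two adjacent points leaves $P_3$ ($6$ times), two points at distance $2$ leaves $P_2\bullet$ ($6$), opposite points $P_1P_1$ ($3$).
* $T_{42}$: omitting a point of the $4$-cycle leaves $C_2P_2$ ($4$), of the $2$-cycle $C_4\bullet$ ($2$); omitting two points leaves $C_4$ ($1$), $P_2\bullet$ (one point from each cycle, $8$), $C_2P_1$ (adjacent points of the $4$-cycle, $4$), $C_2\bullet\bullet$ (opposite points, $2$).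
* $T_{33}$: six $C_3P_1$; $C_3\bullet$ ($6$) and $P_1P_1$ ($9$); $C_3$ ($2$).
* $T_{222}$: six $C_2C_2\bullet$; $C_2C_2$ ($3$) and $C_2\bullet\bullet$ ($12$).

For $d=6$, $a=3$ needs $N_3$, which is $0$ except for $C_3$. For $d=8$, $a=4$ needs $N_4=0$. For $d>10$, $c=0$.

**Step 3.** *Finding $T_3$.*

*$n=6$* ($s=2$): $c=96,90,104,96,93,96,96,96,114,96$ for $T_2,T_3,T_{22},T_4,T_5,T_{32},T_6,T_{42},T_{33},T_{222}$. So $T_3$ is the set with $c=90$. This is where the hope that transpositions maximize $c$ breaks; but the value $90$ belongs to $T_3$ alone.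

*$n=7$* ($s=3$): $c=240,246,268,240,188,192,168,160,186,144$ in the same order, and $c\le210$ for $d=7$. So $T_3$ is the set with $c=246$.

*$n\ge8$* ($s\ge4$): $T_3$ is the set of maximizers. Subtract from $c(T_3)$:

* $T_2$: $9\binom s3+4\binom s2-5s>0$, as $4\binom s2=2s(s-1)\ge6s$.
* $T_{22}$: $29\binom s3-20\binom s2+3s=\binom s2\bigl(\frac{29(s-2)}3-20\bigr)+3s$, which is $8$ for $s=4$ and positive for $s\ge5$.
* $T_4$: $33\binom s3-12\binom s2+3s=\binom s2(11(s-2)-12)+3s>0$.
* The others: at $s=4$, $c(T_3)=132+312+76=520$, against at most $13+252+45=310$ for $T_5$ and $T_{32}$ (both are at most $13+84(s-1)+15\binom{s-1}2$), at most $114+144+2=260$ for $d=6$ (all are at most $114+72(s-2)+2\binom{s-2}2$), at most $350$ for $d=7$, and at most $336$ for $d\ge8$. From $s$ to $s+1$, $c(T_3)$ grows by $33\binom s2+52s+19$, which is at least $425$ and exceeds the growth $84+15(s-1)$, $72+2(s-2)$, $140$, $0$ of the bounds.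

By Corollary 5, $X=G^+$ for $r=5$, $n\ge6$.

## 13. $r=4$, and the outer automorphism of $S_6$

$D_4=9$. One link lies in $3$ elements. Two: $2$ (separate), $1$ (consecutive or $2$-cycle). Three: $E(1,\pi)=\pi$. Four: $1$.

**Step 1.** *Local numbers.*

* $a=2$. $C_2$: $N_2=1$; $P_1$: $N_1=3$.
* $a=3$. $C_2\bullet$, $P_2$: $R=(6,1)$, $N_1=4$, $N_2=1$. $C_3$: $R=(9,3,0)$, $N_0=3$, $N_2=3$, $N_3=0$. $P_1\bullet$: $N_2=0$.
* $a=4$. $P_3$: $R=(9,4,1)$, $N_1=4$, $N_2=1$. $C_2P_1$: $R=(9,5,1)$, $N_1=2$, $N_2=2$ (as found by hand in Section 7). $C_3\bullet$: $R=(9,3,0)$, $N_1=3$, $N_2=3$. $C_4$: $R=(12,8,4,1)$, $N_0=2$, $N_2=2$. $C_2C_2$: $R=(12,10,4,1)$, $N_0=4$, $N_2=4$. $P_2\bullet$, $C_2\bullet\bullet$: $N_2=1$; $P_1P_1$: $N_2=2$. Also $N_3\le1$ (it is $R_3\le1$ for three links, $4-4=0$ for four), and $N_4\le1$.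

**Step 2.** *Summation*, with $s=n-4$, weights $\binom{n-d}{4-a}$ and the same subsets as in Section 12:
$$c(T_2)=4\tbinom{s+2}2=2(s+2)(s+1),\qquad c(T_3)=3(s+1)+9\tbinom{s+1}2,$$
$$c(T_{22})=4+16s+2\tbinom s2,\qquad c(T_4)=2+16s,$$
$$c(T_5)=20+5(s-1),\qquad c(T_{32})=(3\cdot2+2\cdot3)+(3+3)(s-1),$$
$$c(T_6)=6+6+3\cdot2=18,\quad c(T_{42})=2+8+4\cdot2+2=20,\quad c(T_{33})=6\cdot3+9\cdot2=36,\quad c(T_{222})=3\cdot4+12=24 .$$
For $d=7$, $c\le\binom74=35$; for $d=8$, $c\le\binom84=70$; for $d>8$, $c=0$.

**Step 3.** *All $n\ne6$.*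

* $n=4$: $T_{22}$ and $T_4$ are adjacent to $1$; $c(T_2)=4$ and $c(T_3)=3$ are non-adjacent. So $T_2$ is recovered, and $X=G^+$ by Lemma 3.
* $n=5$: the non-adjacent classes $T_2,T_3,T_5,T_{32}$ have $c=12,15,20,12$. So $T_3$ is recovered, and $X=G^+$ by Corollary 5.
* $n\ge7$ ($s\ge3$): $c(T_3)=4.5s^2+7.5s+3$ is the unique maximum. $c(T_{22})=s^2+15s+4$ is smaller as $3.5s^2-7.5s-1>0$. $c(T_4)=2+16s$ is smaller as $4.5s^2-8.5s+1>0$. $c(T_2)=2s^2+6s+4$, $c(T_5)=15+5s$, $c(T_{32})=6+6s$ are smaller. Finally $c(T_3)\ge66>36$ disposes of $d=6,7$, and for $n\ge8$, $c(T_3)\ge105>70$. So $X=G^+$ by Corollary 5.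

For $n=6$ ($s=2$) the values are
$$T_2,T_{222}:24,\quad T_3,T_{33}:36,\quad T_6,T_{32}:18,\quad T_{22}:38,\quad T_4:34,\quad T_5:25,\quad T_{42}:20 .$$
Neither $T_2$ nor $T_3$ can be separated from its partner by $c$, and there is a reason.

**Step 4.** *$A(6,6,4)$ has a further automorphism.* It is classical that $S_6$ has an outer automorphism. Let $\alpha$ be one. It preserves $A_6$, the only subgroup of index $2$. Here $\mathcal C_4=T_4\cup T_{22}$. $T_{22}$ is the only conjugacy class of size $45$, and $T_4$ is the only class of odd elements of size $90$. So $\alpha(\mathcal C_4)=\mathcal C_4$ and $\alpha\in X$.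

Moreover $\alpha$ interchanges $T_2$ and $T_{222}$, the two classes of size $15$. Suppose instead that an automorphism $\beta$ of $S_6$ maps $T_2$ to itself. It preserves commutation, so by Whitney's theorem ($T_2$ with non-commutation is $L(K_6)$) it acts on $T_2$ as conjugation by some $g\in S_6$. Since $T_2$ generates $S_6$, $\beta$ is that conjugation, so it is inner. So $\alpha$ interchanges the two classes. Also, any two outer automorphisms differ by an inner one, so $|\mathrm{Aut}(S_6)|=2\cdot720=1440$.

Hence $\alpha\notin G^+$: $\alpha$ fixes $1$, and the elements of $G^+$ that fix $1$ are conjugations, possibly composed with $\iota$, and preserve $T_2$.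

**Step 5.** *$X$ is not larger than $\langle G^+,\alpha\rangle$.* $X$ preserves the relations $f^{-1}g\in P:=T_2\cup T_{222}$ ($c=24$) and $f^{-1}g\in Q:=T_3\cup T_{33}$ ($c=36$). For a vertex $g$ consider, on the set $gP$ of $P$-neighbours, the graph given by $Q$.

* Two distinct elements of $T_2$ have product in $T_{22}$ if they commute and in $T_3$ if not.
* Two distinct elements of $T_{222}$ are two perfect matchings of $6$ points. Their union is a $4$-cycle and a double edge, with product in $T_{22}$, or a $6$-cycle, with product in $T_{33}$. In the first case they commute, in the second not.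
* An element of $T_2$ times an element of $T_{222}$ lies in $T_{22}$ if the transposed pair is an edge of the matching. Otherwise two of its edges merge into a $4$-cycle, and the product lies in $T_{42}$.

So there are no $Q$-edges between $gT_2$ and $gT_{222}$. On $gT_2$ the $Q$-graph is the non-commuting graph $L(K_6)$. On $gT_{222}$ it is again the non-commuting graph, and applying $\alpha$ shows that it is a copy of $L(K_6)$. Both are connected, so the components are exactly $gT_2$ and $gT_{222}$.

Let $\theta\in X$. It maps the $Q$-graph on $gP$ to that on $\theta(g)P$, so at each vertex $g$ it either preserves or interchanges the types $T_2,T_{222}$ of $P$-edges. A $P$-edge has the same type seen from both ends, so the choice is the same at both ends of any $P$-edge. $\mathrm{Cay}(S_6,P)$ is connected, so the choice is global. The $\theta$ that preserve types form a subgroup of index at most $2$. It contains $G^+$ and is contained in $\mathrm{Aut}(\mathrm{Cay}(S_6,T_2))=G^+$ (Lemma 3). As $\alpha\in X\setminus G^+$, $X=\langle G^+,\alpha\rangle$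 and $|X|=2|G^+|=2\cdot2\cdot720^2=2\cdot720\cdot1440$.

**Step 6.** *The structure of $X$.* The maps $f\mapsto g\,\beta(f)$ with $g\in S_6$, $\beta\in\mathrm{Aut}(S_6)$ form a group of order $720\cdot1440$ contained in $X$. It does not contain $\iota$: if $f^{-1}=g\beta(f)$ for all $f$, then $g=1$ and inversion would be an automorphism of $S_6$. By the order of $X$, $X$ consists of these maps and their compositions with $\iota$. Write $\lambda_g$ for conjugation by $g$, and let $f\mapsto g\beta(f)$ correspond to the pair $(\lambda_g\beta,\beta)$. This is a homomorphism, because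
$$g_1\beta_1\bigl(g_2\beta_2(f)\bigr)=g_1\beta_1(g_2)\cdot\beta_1\beta_2(f),\qquad \lambda_{g_1\beta_1(g_2)}\beta_1\beta_2=\lambda_{g_1}\beta_1\lambda_{g_2}\beta_2 .$$
It is injective because $S_6$ has trivial centre, and its image is $\{(\beta',\beta)\in\mathrm{Aut}(S_6)^2:\beta'\beta^{-1}\in\mathrm{Inn}(S_6)\}$. Conjugation by $\iota$ sends $f\mapsto g\beta(f)$ to
$$f\mapsto\bigl(g\beta(f^{-1})\bigr)^{-1}=\beta(f)g^{-1}=g^{-1}\lambda_g\beta(f),$$
which corresponds to $(\lambda_{g^{-1}}\lambda_g\beta,\lambda_g\beta)=(\beta,\lambda_g\beta)$: the coordinates are interchanged. So $X\cong\{(\beta,\gamma)\in\mathrm{Aut}(S_6)^2:\beta\equiv\gamma\bmod\mathrm{Inn}(S_6)\}\rtimes C_2$. This completes the proof of Theorem 1. $\blacksquare$
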